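# Finite Axioms for Subdirectly Irreducible Algebras in Nilpotent Varieties

## The symmetry group of a square, and a sentence about central elements

Let $D_4=\{r^is^j: 0\le i\le 3,\ 0\le j\le 1\}$ be the symmetry group of a square, with $r^4=s^2=1$ and $srs^{-1}=r^{-1}$. Its center is $\{1,r^2\}$. Let $N\ne 1$ be a normal subgroup. If $N$ contains a nontrivial rotation, then $N$ contains $r^2$. If $N$ contains a reflection $h$, then $N$ contains $h^{-1}\cdot r^{-1}hr$. Since $hrh^{-1}=r^{-1}$, we also have $h^{-1}r^{-1}h=r$, so this element is $r\cdot r=r^2$. Hence $\{1,r^2\}$ is contained in every nontrivial normal subgroup: $D_4$ has a least nontrivial normal subgroup. By contrast $D_4\times D_4$ has none, because $\{1,r^2\}\times 1$ and $1\times\{1,r^2\}$ are normal and meet trivially.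

Can a finite list of first-order sentences tell these two situations apart? Work inside the class $\mathcal G$ of groups satisfying the two identities $x^4\approx 1$ and $[x,y]z\approx z[x,y]$, where $[x,y]=x^{-1}y^{-1}xy$. Both $D_4$ and $D_4\times D_4$ belong to $\mathcal G$. I claim that $G\in\mathcal G$ has a least nontrivial normal subgroup if and only if it satisfies
$$\exists e\,\big(e\ne 1\ \wedge\ e\text{ central}\ \wedge\ \forall c\,(c\neq 1\wedge c\text{ central}\ \to\ c=e\vee c^2=e)\big),\tag{1}$$
where "$c$ central" abbreviates $\forall h\,(ch=hc)$.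

First, every normal subgroup $N\ne1$ of $G$ contains a central element $\neq1$. Take $1\ne g\in N$. If $g$ is not central, some $[g,h]\ne 1$; it lies in $N$, and it is central by the second identity.

Suppose $M$ is the least nontrivial normal subgroup. Then $M\cap Z(G)\ne1$ is normal, so $M\le Z(G)$. Every subgroup of $M$ is therefore normal in $G$, so $M$ has no proper nontrivial subgroup. As $x^4=1$, $|M|=2$, say $M=\{1,e\}$. If $c\ne 1$ is central, then $\langle c\rangle$ is normal and contains $e$, and $\langle c\rangle$ has order $2$ or $4$, so $c=e$ or $c^2=e$. This is (1). Conversely, assume (1) and let $N\ne 1$ be normal. Choose a central $c\neq1$ in $N$; then $e\in\langle c\rangle\le N$. So the normal closure of $e$ is least.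

Thus the groups in $\mathcal G$ with a least nontrivial normal subgroup are axiomatized by the group axioms, two identities, and (1). Four things were used:

1. every nontrivial normal subgroup contains a nontrivial central element;
2. being central is a first-order condition;
3. the normal closure of a central element $c$ is given by a fixed finite list of terms, here $1,c,c^2,c^3$;
4. $\mathcal G$ itself is given by finitely many identities.

It is known that this ends well for every variety of groups generated by a finite nilpotent group. What happens if groups are replaced by general algebras to which the notion "nilpotent" applies? Which of the four ingredients survive?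

## Congruences, the commutator, and nilpotent algebras

**Varieties.** A variety $\mathcal V$ is a class of algebras of a fixed signature closed under homomorphic images, subalgebras, and arbitrary direct products. The signature is assumed finite throughout. By Birkhoff's theorem, $\mathcal V=\mathrm{Mod}(\mathrm{Id}(\mathcal V))$, where $\mathrm{Id}(\mathcal V)$ is the set of identities true in $\mathcal V$. The variety is **finitely based** if $\mathcal V=\mathrm{Mod}(\Sigma)$ for a finite set $\Sigma$ of identities. A class is **finitely axiomatizable** if it is the class of all models of a finite set of first-order sentences; the conjunction of the set then does the same job alone.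

**Subdirectly irreducible algebras.** An algebra $\mathbf B$ is subdirectly irreducible if $|B|>1$ and its congruence lattice has a least element above the identity congruence $0_B$. This element is the **monolith**. The class of subdirectly irreducible members of $\mathcal V$ is $\mathcal V_{\rm si}$. In a group, congruences correspond to normal subgroups, so $D_4$ is subdirectly irreducible and $D_4\times D_4$ is not. Birkhoff's subdirect representation theorem says that every algebra is a subdirect product of subdirectly irreducible quotients of itself.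

**Modularity and permutability.** $\mathcal V$ is congruence modular if every algebra in $\mathcal V$ has a modular congruence lattice. It is congruence permutable if any two congruences of an algebra in $\mathcal V$ permute; this holds exactly when there is a **Mal'cev term**, a term $p$ with $p(x,y,y)\approx x$ and $p(x,x,y)\approx y$ in $\mathcal V$. Permutability implies modularity. With a group operation in the signature, $p(x,y,z)=xy^{-1}z$ is a Mal'cev term.

**The commutator.** For congruences $\alpha,\beta,\delta$, the condition $C(\alpha,\beta;\delta)$ says: for every term $t$ and all tuples $\bar a\,\alpha\,\bar b$ and $\bar c\,\beta\,\bar d$,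
$$t(\bar a,\bar c)\ \delta\ t(\bar a,\bar d)\quad\Longrightarrow\quad t(\bar b,\bar c)\ \delta\ t(\bar b,\bar d).$$
We use three standard facts about the commutator $[\alpha,\beta]$, valid in congruence modular varieties. They are in R. Freese, R. McKenzie, *Commutator Theory for Congruence Modular Varieties*, LMS Lecture Note Series 125, cited below as [FM]. Here $1$ is the full congruence.

* **(F1)** $[\alpha,\beta]\le\delta$ if and only if $C(\alpha,\beta;\delta)$. The commutator is symmetric, monotone, completely additive (it distributes over arbitrary joins), and $[\alpha,\beta]\le\alpha\wedge\beta$.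
* **(F2)** If $\alpha\ge\delta$, then in $\mathbf B/\delta$ we have $[\alpha/\delta,1]=([\alpha,1]\vee\delta)/\delta$.
* **(F3)** In a congruence modular variety, the algebras of nilpotency class $\le k$ form a subvariety. A congruence modular variety consisting of nilpotent algebras is congruence permutable, hence has a Mal'cev term.

**Nilpotency.** Put $\gamma_0=1$ and $\gamma_{i+1}=[\gamma_i,1]$. The algebra is nilpotent of class $\le k$ if $\gamma_k=0$.

**Center.** By complete additivity there is a largest congruence $\zeta_1$ with $[\zeta_1,1]=0$, the center. A pair $(a,b)$ lies in it if and only if $[\mathrm{Cg}(a,b),1]=0$, where $\mathrm{Cg}(a,b)$ is the congruence generated by $(a,b)$.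

*Example: abelian groups.* Every term is $\sum\lambda_iy_i$, so $t(\bar b,\bar c)-t(\bar a,\bar c)$ does not depend on $\bar c$. Hence $C(1,1;0)$, that is, $[1,1]=0$.

*Example: six elements.* Let $\mathbf E$ have universe $\mathbb F_3\times\mathbb F_2$, the group operations $+,-,0$, and the unary operation $f(x,m)=(0,[x=1])$. A bracket around a condition is $1$ if the condition holds and $0$ otherwise. Let $\pi$ be the congruence "equal first coordinates". Since $f$ ignores the second coordinate, an induction on terms shows that changing the inputs of a term $t$ by amounts $c_i\in 0\times\mathbb F_2$ changes its value by $\sum\lambda_ic_i$ with integers $\lambda_i$ depending only on $t$. So $C(\pi,1;0)$. Since $f$ has values in $0\times\mathbb F_2$, terms are linear modulo $\pi$, so $C(1,1;\pi)$. Hence $\gamma_1\le\pi$ and $\gamma_2=0$. Moreover $\gamma_1\neq 0$. Let $u=(1,0)$ and $t(x,y)=f(x+y)-f(x)-f(y)$. Then $t(0,0)=0=t(0,-u)$, so by (F1) the elements $t(u,0)=0$ and $t(u,-u)=f(0)-f(u)-f(-u)=(0,1)$ are $\gamma_1$-related. So $\mathbf E$ is nilpotent of class $2$.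

A congruence of $\mathbf E$ is determined by a subgroup $N$ such that $a-b\in N$ implies $f(a)-f(b)\in N$. The subgroup $\mathbb F_3\times 0$ fails, because $f(u)-f(0)=(0,1)$. So the congruences are $0<\pi<1$, and $\mathbf E$ is subdirectly irreducible. In particular it is not a direct product of algebras of prime power order: the factors would have orders $2$ and $3$, apart from one-element factors, and the two projection kernels would be nonzero with intersection $0$. Nilpotent algebras can mix primes, which finite nilpotent groups cannot.

## Finite axiomatizability of $\mathcal V_{\rm si}$ and finite bases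

The question, from Joshua Grice, "Axiomatisability of the Class of Monolithic Groups in a Variety of Nilpotent Groups", arXiv:1911.11245 (2019), is this: *if $\mathcal V$ is a congruence modular variety generated by a finite nilpotent algebra $\mathbf A$, is $\mathcal V_{\rm si}$ finitely axiomatizable?* The answer is no. The first theorem says that ingredients 1–3 of the group argument always survive, and that ingredient 4 is all that matters.

**Theorem 1.** Let $\mathcal V$ be a congruence modular variety of finite signature generated by a finite nilpotent algebra (more generally: a congruence modular variety of nilpotent algebras of class $\le k$, of finite signature, with $\mathbf F_{\mathcal V}(2)$ finite). Then $\mathcal V_{\rm si}=\mathcal V\cap\mathrm{Mod}(\sigma)$ for some single sentence $\sigma$, and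
$$\mathcal V_{\rm si}\text{ is finitely axiomatizable}\iff\mathcal V\text{ is finitely based.}$$

**Corollary 2.** If, in addition, $\mathcal V$ is generated by a finite nilpotent algebra $\mathbf A$ that is a direct product of algebras of prime power order, then $\mathcal V_{\rm si}$ is finitely axiomatizable.

A finite nilpotent group is the product of its Sylow subgroups, so Corollary 2 contains the result for groups. It also says that a counterexample must mix primes, as $\mathbf E$ does. Here is one with $3\cdot 4\cdot 3=36$ elements.

**The algebra $\mathbf A$.** Let $A=\mathbb F_3\times\mathbb F_2^2\times\mathbb F_3$ with signature $\{+,-,0,f,g\}$, where $+,-,0$ are componentwise and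
$$f(x,m,z)=(0,\varphi(x),0),\qquad g(x,m,z)=(0,0,\psi(m)),$$
$$\varphi(x)=([x=1],[x=-1])\in\mathbb F_2^2,\qquad \psi(m_1,m_2)=m_1-m_2\in\mathbb F_3,$$
the bits $0,1$ being read as elements of $\mathbb F_3$ in the last formula. Thus $\varphi(0)=(0,0)$, $\varphi(1)=(1,0)$, $\varphi(-1)=(0,1)$.

**Theorem 3.** Let $\mathcal V$ be the variety generated by $\mathbf A$. Then $\mathbf A$ is nilpotent of class exactly $3$, $\mathcal V$ is congruence permutable (hence congruence modular), and $\mathcal V_{\rm si}$ is not finitely axiomatizable. Moreover, there are finite subdirectly irreducible algebras $\mathbf B_n\notin\mathcal V$ $(n\ge1)$ such that every first-order sentence true in all members of $\mathcal V_{\rm si}$ is true in $\mathbf B_n$ for all but finitely many $n$. Also $\mathcal V$ is not finitely based.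

So the prime-power hypothesis in Corollary 2 cannot be omitted, even for class $3$ and for expansions of abelian groups by two unary operations. We prove Theorem 1 first, because the group argument leads to it. The proof of Theorem 3 does not depend on it.

## Defining the center with finitely many translations

The plain attempt is to copy (1) with "$[\mathrm{Cg}(a,b),1]=0$" in place of "central". It stops at once at ingredient 2. For groups, centrality is one equation $ch=hc$. By definition, $C(\mathrm{Cg}(a,b),1;0)$ quantifies over all terms and over tuples of pairs in a generated congruence, so as it stands it is an infinite family of conditions, not a sentence. Ingredient 3 has the same trouble, since $\mathrm{Cg}(a,b)$ is also described by all terms.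

The way past this is to notice what centrality does. If $(a,b)$ is central, then replacing $a$ by $b$ inside any term moves the value of the term by a "translation" that depends only on the term's restriction to two variables. There are only $|\mathbf F_{\mathcal V}(2)|$ such restrictions.

**Setting.** In the first case of Theorem 1, (F3) says that the members of $\mathcal V$ of class $\le k$ form a subvariety. If $k$ is the class of the generator, this subvariety is $\mathcal V$. Also $\mathbf F_{\mathcal V}(2)$ embeds in a finite power of the generator, so it is finite. So assume the more general hypotheses. If $\mathcal V$ is trivial, then $\mathcal V_{\rm si}=\emptyset$; take $\sigma$ to be a contradiction, and both sides of the equivalence hold. So assume $\mathcal V$ is nontrivial, and let $p$ be a Mal'cev term from (F3).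

**Step 1: a finite set of identities that controls binary terms.** Let $T$ be a finite set of terms $r(x,y)$, containing $x$ and $y$, with exactly one term for each element of $\mathbf F_{\mathcal V}(x,y)$. Let $\Sigma_T$ be the finite set of identities of $\mathcal V$ of the form
$$F(r_1,\dots,r_m)\approx r\qquad(F\text{ a basic operation},\ r_1,\dots,r_m,r\in T).$$
For given $F$ and $r_1,\dots,r_m$ there is exactly one such $r$. By induction on terms, modulo $\Sigma_T$ every binary term equals a member of $T$. If $s\approx t$ is a two-variable identity of $\mathcal V$, and $\Sigma_T$ reduces $s$ to $r$ and $t$ to $r'$, then $r\approx r'$ holds in $\mathcal V$, so $r=r'$. Hence $\Sigma_T$ implies all two-variable identities of $\mathcal V$, in particular the two Mal'cev identities for $p$. So $\mathcal W_0=\mathrm{Mod}(\Sigma_T)$ is congruence permutable, and (F1), (F2) are available in it.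

**Step 2: translations and two formulas.** For $\mathbf B\in\mathcal W_0$, $a,b\in B$, $r\in T$, put
$$\tau_r(c)=\tau^{a,b}_r(c)=p\big(r(b,a),r(a,a),c\big).$$
Then $\tau_y(c)=p(a,a,c)=c$, so $\tau_y=\mathrm{id}$, and $\tau_x(a)=p(b,a,a)=b$. Let
$$Z(a,b):\quad \bigwedge_{F}\ \bigwedge_{r_1,\dots,r_m\in T}\ \bigvee_{r\in T}\ \forall c_1\cdots c_m\ \ F(\tau_{r_1}c_1,\dots,\tau_{r_m}c_m)=\tau_r\big(F(c_1,\dots,c_m)\big),$$
$$\Delta(a,b,c,d):\quad \bigvee_{r\in T}\ d=\tau^{a,b}_r(c).$$
Both are first-order formulas, because $T$ and the signature are finite.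

*Example.* In the groups of $\mathcal G$, with $p(x,y,z)=xy^{-1}z$, take $a=1$ and $b=c$. Then $r(c,1)$ is a power $c^i$ and $r(1,1)=1$, so the translations are $h\mapsto c^ih$. For multiplication, $r_1=y$ and $r_2=x$, the formula $Z(1,c)$ demands an $l$ with $hch'=c^lhh'$ for all $h,h'$. Setting $h=h'=1$ gives $c=c^l$, so $hc=ch$ for all $h$. The formula $\Delta(1,c,1,d)$ says that $d$ is a power of $c$. These are ingredients 2 and 3.

**Lemma 4.** Let $\mathbf B\in\mathcal W_0$. Then $Z(a,b)$ holds if and only if $[\mathrm{Cg}(a,b),1]=0$. In that case, $(c,d)\in\mathrm{Cg}(a,b)$ if and only if $\Delta(a,b,c,d)$.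

*Proof.* Let $\theta=\mathrm{Cg}(a,b)$.

**Describing $\theta$.** Let $R$ be the subalgebra of $\mathbf B^2$ generated by $(a,b)$ and the diagonal. It is symmetric: if $(u,v)\in R$, then $p$ applied to $(u,u),(u,v),(v,v)$ gives $(p(u,u,v),p(u,v,v))=(v,u)$. It is transitive: if $(u,v),(v,w)\in R$, then $p$ applied to $(u,v),(v,v),(v,w)$ gives $(u,w)$. So $R$ is a congruence. It contains $(a,b)$ and is contained in $\theta$, so $R=\theta$, that is,
$$\theta=\{(t(a,\bar e),t(b,\bar e)): t\text{ a term},\ \bar e\text{ from }B\}.\tag{2}$$

**From $Z(a,b)$ to centrality.** Assume $Z(a,b)$. We first extend $Z$ from basic operations to all terms: for every term $t(w_1,\dots,w_m)$ and all $r_1,\dots,r_m\in T$ there is $r\in T$ with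
$$t(\tau_{r_1}c_1,\dots,\tau_{r_m}c_m)=\tau_r\big(t(c_1,\dots,c_m)\big)\quad\text{for all }c_1,\dots,c_m\in B.\tag{3}$$
For a variable $w_i$ take $r=r_i$. For $t=F(t_1,\dots,t_l)$, induction gives $r'_j$ with $t_j(\tau_{r_1}c_1,\dots)=\tau_{r'_j}t_j(\bar c)$ for all $\bar c$, and $Z(a,b)$ for $F$ and $r'_1,\dots,r'_l$ gives the required $r$.

Next, if $(u,u')\in\theta$, then $u'=\tau_r(u)$ for some $r\in T$. Indeed, by (2) $u=q(a,\bar e)$ and $u'=q(b,\bar e)=q(\tau_xa,\tau_y\bar e)$, and (3) applies.

Now let $\bar u\,\theta\,\bar u'$ and let $t$ be a term. Write $u_i'=\tau_{s_i}(u_i)$. By (3), applied with the $s_i$ on the first block of variables and $y$ on the second, there is $r'\in T$ such that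
$$t(\bar u',\bar c)=\tau_{r'}\big(t(\bar u,\bar c)\big)\quad\text{for all }\bar c.$$
The same $r'$ serves all $\bar c$. So $t(\bar u,\bar c)=t(\bar u,\bar d)$ implies $t(\bar u',\bar c)=t(\bar u',\bar d)$. This is $C(\theta,1;0)$, so $[\theta,1]=0$ by (F1).

**From centrality to $Z(a,b)$.** Assume $[\theta,1]=0$, so $C(\theta,1;0)$. Let $t(x,\bar w)$ be a term, $\bar c$ a tuple, and $z\in B$. Consider the term $S(x,y,z',\bar w)=p\big(t(x,\bar w),t(y,\bar w),z'\big)$. We have
$$S(a,a,z,\bar c)=z=S(a,a,z,a,\dots,a).$$
Since $(a,a,z)\,\theta\,(b,a,z)$, the condition $C(\theta,1;0)$ yields $S(b,a,z,\bar c)=S(b,a,z,a,\dots,a)$. Let $r\in T$ represent the binary term $t(x,y,\dots,y)$. Then this reads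
$$p\big(t(b,\bar c),t(a,\bar c),z\big)=p\big(r(b,a),r(a,a),z\big)=\tau_r(z).$$
Putting $z=t(a,\bar c)$ gives
$$t(b,\bar c)=\tau_r\big(t(a,\bar c)\big),\quad\text{where } r\in T\text{ depends only on }t.\tag{4}$$
To obtain $Z(a,b)$ for given $F$ and $r_1,\dots,r_m$, apply (4) to the term
$$F\big(p(r_1(x,y),r_1(y,y),w_1),\dots,p(r_m(x,y),r_m(y,y),w_m)\big)$$
in the variables $x;y,\bar w$, with $(y,\bar w)=(a,c_1,\dots,c_m)$. At $x=a$ its value is $F(c_1,\dots,c_m)$. At $x=b$ its value is $F(\tau_{r_1}c_1,\dots,\tau_{r_m}c_m)$. So (4) gives an $r$, independent of the $c_i$, with $F(\tau_{r_1}c_1,\dots,\tau_{r_m}c_m)=\tau_r(F(c_1,\dots,c_m))$.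

**The formula $\Delta$.** If $[\theta,1]=0$ and $(c,d)\in\theta$, then by (2) and (4) $d=\tau_r(c)$ for some $r\in T$. Conversely, always
$$\big(c,\tau_r(c)\big)=\big(p(r(a,a),r(a,a),c),\ p(r(b,a),r(a,a),c)\big)\in\theta.\qquad\square$$

## One sentence for subdirect irreducibility, and the equivalence

Ingredient 1 used nilpotency. To run compactness later, nilpotency of class $\le k$ must itself be a first-order sentence.

**Step 3: expressing the nilpotency class.** By Lemma 4, $Z$ defines the center $\zeta_1$ of every $\mathbf B\in\mathcal W_0$. Let $\zeta_0=0$, and let $\zeta_{j+1}$ be defined by: $\zeta_{j+1}/\zeta_j$ is the center of $\mathbf B/\zeta_j$. Let $Z_0(a,b)$ be $a=b$, and let $Z_{j+1}(a,b)$ be obtained from $Z(a,b)$ by replacing the equality $F(\dots)=\tau_r(F(\dots))$ with $Z_j\big(F(\dots),\tau_r(F(\dots))\big)$. If $Z_j$ defines $\zeta_j$, then $Z_{j+1}(a,b)$ says exactly that $\mathbf B/\zeta_j$ satisfies $Z(a/\zeta_j,b/\zeta_j)$. Since $\mathbf B/\zeta_j\in\mathcal W_0$, Lemma 4 shows that $Z_{j+1}$ defines $\zeta_{j+1}$. So $Z_j$ defines $\zeta_j$ for all $j$.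 Let $\nu$ be the sentence $\forall a\,\forall b\,Z_k(a,b)$, that is, $\zeta_k=1$.

**Lemma 5.** For $\mathbf B\in\mathcal W_0$: $\mathbf B\models\nu$ if and only if $\mathbf B$ is nilpotent of class $\le k$.

*Proof.* Suppose $\gamma_k=0$. We show $\gamma_{k-i}\le\zeta_i$ by induction on $i$. The case $i=0$ is the assumption. If $\gamma_{k-i}\le\zeta_i$, then $[\gamma_{k-i-1},1]=\gamma_{k-i}\le\zeta_i$, so by additivity $[\gamma_{k-i-1}\vee\zeta_i,1]\le\zeta_i$. By (F2), $(\gamma_{k-i-1}\vee\zeta_i)/\zeta_i$ is central in $\mathbf B/\zeta_i$, so $\gamma_{k-i-1}\le\zeta_{i+1}$. For $i=k$ we get $1=\gamma_0\le\zeta_k$.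

Suppose $\zeta_k=1$. We show $\gamma_i\le\zeta_{k-i}$ by induction on $i$. The case $i=0$ is the assumption. By (F2), $[\zeta_{j+1},1]\le\zeta_j$. So $\gamma_{i+1}=[\gamma_i,1]\le[\zeta_{k-i},1]\le\zeta_{k-i-1}$. For $i=k$ we get $\gamma_k\le\zeta_0=0$. $\square$

**Step 4: a finitely based variety $\mathcal W\supseteq\mathcal V$ of class $\le k$.** All members of $\mathcal V$ satisfy $\nu$, that is, $\mathrm{Id}(\mathcal V)\models\nu$. By compactness there is a finite set $\Sigma_1$ with $\Sigma_T\subseteq\Sigma_1\subseteq\mathrm{Id}(\mathcal V)$ and $\Sigma_1\models\nu$. Put $\mathcal W=\mathrm{Mod}(\Sigma_1)$. Then $\mathcal V\subseteq\mathcal W\subseteq\mathcal W_0$, and every member of $\mathcal W$ is nilpotent of class $\le k$.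

**Step 5: the sentence $\sigma$.** This is the general form of (1):
$$\sigma:\quad \exists a\,\exists b\,\big(a\ne b\ \wedge\ Z(a,b)\ \wedge\ \forall c\,\forall d\,(c\ne d\wedge Z(c,d)\ \to\ \Delta(c,d,a,b))\big).$$

**Lemma 6.** For $\mathbf B\in\mathcal W$: $\mathbf B$ is subdirectly irreducible if and only if $\mathbf B\models\sigma$.

*Proof.* Let $\mathbf B$ be subdirectly irreducible with monolith $\mu$. Since $[\mu,1]\le\mu$, either $[\mu,1]=0$ or $[\mu,1]=\mu$. In the second case $\mu\le\gamma_0$, and $\mu\le\gamma_i$ implies $\mu=[\mu,1]\le[\gamma_i,1]=\gamma_{i+1}$; so $\mu\le\gamma_k=0$, a contradiction. Hence $[\mu,1]=0$. Choose $(a,b)\in\mu$ with $a\ne b$. By monotonicity $[\mathrm{Cg}(a,b),1]=0$, so $Z(a,b)$. If $c\ne d$ and $Z(c,d)$, then $(a,b)\in\mu\le\mathrm{Cg}(c,d)$, and Lemma 4 gives $\Delta(c,d,a,b)$.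

Conversely, let $\sigma$ hold with witnesses $a,b$, and let $\alpha\ne0$ be a congruence. Put $\alpha_0=\alpha$ and $\alpha_{i+1}=[\alpha_i,1]\le\alpha_i$. By monotonicity $\alpha_i\le\gamma_i$, so $\alpha_k=0$, and there is $j$ with $\alpha_{j+1}=0\ne\alpha_j$. Choose $(c,d)\in\alpha_j$ with $c\ne d$. Then $[\mathrm{Cg}(c,d),1]\le[\alpha_j,1]=0$, so $Z(c,d)$, so $\Delta(c,d,a,b)$. By Lemma 4, $(a,b)\in\mathrm{Cg}(c,d)\le\alpha_j\le\alpha$. Thus $\mathrm{Cg}(a,b)$ is nonzero and lies below every nonzero congruence: it is the monolith. $\square$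

**Step 6: proof of Theorem 1.** By Lemma 6, $\mathcal V_{\rm si}=\mathcal V\cap\mathrm{Mod}(\sigma)$. If $\Sigma$ is a finite basis of $\mathcal V$, then $\mathcal V_{\rm si}=\mathrm{Mod}(\Sigma\cup\{\sigma\})$ is finitely axiomatizable.

Conversely, let $\mathcal V_{\rm si}=\mathrm{Mod}(\chi)$ for a sentence $\chi$. The models of $\mathrm{Id}(\mathcal V)\cup\{\sigma\}$ are the members of $\mathcal V_{\rm si}$, so $\mathrm{Id}(\mathcal V)\cup\{\sigma\}\models\chi$. By compactness there is a finite $\Sigma_2$ with $\Sigma_1\subseteq\Sigma_2\subseteq\mathrm{Id}(\mathcal V)$ and $\Sigma_2\cup\{\sigma\}\models\chi$. A subdirectly irreducible member of $\mathrm{Mod}(\Sigma_2)$ lies in $\mathcal W$. It therefore satisfies $\sigma$ by Lemma 6, hence $\chi$, and so lies in $\mathcal V$. By Birkhoff's subdirect representation theorem, every member of $\mathrm{Mod}(\Sigma_2)$ is a subdirect product of subdirectly irreducible quotients. These are in $\mathrm{Mod}(\Sigma_2)$, hence in $\mathcal V$. So $\mathrm{Mod}(\Sigma_2)\subseteq\mathcal V$. As $\Sigma_2\subseteq\mathrm{Id}(\mathcal V)$, equality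 holds, and $\Sigma_2$ is a finite basis of $\mathcal V$. $\blacksquare$

*Proof of Corollary 2.* By the theorem of Vaughan-Lee ("Nilpotence in permutable varieties", Lecture Notes in Math. 1004, 1983), in the form given in [FM, Chapter XIV], a finite nilpotent algebra of finite signature that generates a congruence modular variety and is a direct product of algebras of prime power order is finitely based. Apply Theorem 1. $\square$

Outside the prime-power case, nothing above supplies ingredient 4. This is the exact point where the group argument stops. By Theorem 1, a counterexample to the question is the same thing as a finite nilpotent algebra that generates a congruence modular variety of finite signature and has no finite basis.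

## A 36-element algebra with a swap symmetry

Return to $\mathbf A=\mathbb F_3\times\mathbb F_2^2\times\mathbb F_3$, and let $\mathcal V$ be the variety it generates. The operation $f$ sends the first $3$-layer into the $2$-layer, and $g$ sends the $2$-layer into the last $3$-layer. The term $x-y+z$ is a Mal'cev term, so $\mathcal V$ is congruence permutable, hence congruence modular.

**Lemma 7.** $\mathbf A$ is nilpotent of class exactly $3$.

*Proof.* Let $P=0\times0\times\mathbb F_3$ and $Q=0\times\mathbb F_2^2\times\mathbb F_3$, and let $\pi_P,\pi_Q$ be the relations $a-b\in P$ and $a-b\in Q$. They are congruences: $f$ depends only on the first coordinate, and $g$ depends only on the second and has values in $P$.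

**Class at most 3.** We show that terms are "affine" from each layer to the next. For each term $t(y_1,\dots,y_k)$ there are integers $\lambda_i$ such that for all $a_i\in A$
$$t(a_1+c_1,\dots,a_k+c_k)\equiv t(a_1,\dots,a_k)+\sum\lambda_ic_i\pmod X\tag{5}$$
in each of three cases: all $c_i\in P$ and $X=\{0\}$; all $c_i\in Q$ and $X=P$; all $c_i\in A$ and $X=Q$. Use induction on $t$. Variables, $0$, $+$ and $-$ are clear. Let $t=f(s)$ or $t=g(s)$; we take all $\lambda_i=0$. In the first case, the two values of $s$ differ by an element of $P$, which $f$ and $g$ ignore. In the second case, the two values of $s$ differ by an element of $Q$, so $f$ gives equal results, and $g$ has values in $P$. In the third case, $f$ and $g$ have values in $Q$.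

The $\lambda_i$ do not depend on the $a_i$. If $\bar a\,\pi_P\,\bar b$ and $t(\bar a,\bar c)=t(\bar a,\bar d)$, adding $\sum\lambda_i(b_i-a_i)$ to both sides gives $t(\bar b,\bar c)=t(\bar b,\bar d)$. So $C(\pi_P,1;0)$. In the same way, working modulo $P$ and $Q$, we get $C(\pi_Q,1;\pi_P)$ and $C(1,1;\pi_Q)$. By (F1), $\gamma_1\le\pi_Q$, then $\gamma_2\le[\pi_Q,1]\le\pi_P$, then $\gamma_3\le[\pi_P,1]=0$.

**Class not at most 2.** Put $u=(1,0,0)$ and $t(x,y)=f(x+y)-f(x)-f(y)$. Then $t(0,0)=0=t(0,u)$. By $C(1,1;\gamma_1)$, the elements $t(u,0)=0$ and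
$$t(u,u)=f(-u)-2f(u)=f(-u)=(0,(0,1),0)=:m$$
are $\gamma_1$-related. Now put $s(x,y)=g(x+y)-g(y)$. Then $s(0,0)=0=s(0,m)$. Since $0\,\gamma_1\,m$, $C(\gamma_1,1;\gamma_2)$ shows that
$$s(m,0)=g(m)=(0,0,-1)\quad\text{and}\quad s(m,m)=g(2m)-g(m)=g(0)-g(m)=(0,0,1)$$
are $\gamma_2$-related. They are different, so $\gamma_2\ne0$. $\square$

**Lemma 8.** For every $k\ge1$, $\mathcal V$ satisfies the identity
$$\eta_k:\quad g\big(f(x_1)+\dots+f(x_k)\big)+g\big(f(-x_1)+\dots+f(-x_k)\big)\approx0.$$

*Proof.* The vector $\varphi(-x)$ is $\varphi(x)$ with its two coordinates swapped. The swap is additive, so the middle component of $\sum f(-x_i)$ is the swap of that of $\sum f(x_i)$. Finally, $\psi$ changes sign under the swap. $\square$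

## The algebras $\mathbf B_n$: functionals paired only on subspaces

We want algebras that violate some $\eta_k$ but satisfy all identities of $\mathcal V$ in few variables. Let $n\ge1$, $L=\mathbb F_3^n$, and $I=L^*=\mathrm{Hom}(L,\mathbb F_3)$. Let $\mathcal P(I)$ be the power set of $I$, an $\mathbb F_2$-space under symmetric difference $\triangle$. For $v\in L$ put $H_v=\{\xi\in I:\xi(v)=1\}$. Let
$$B_n=L\times\mathcal P(I)\times\mathbb F_3,\qquad f(v,u,z)=(0,H_v,0),\qquad g(v,u,z)=(0,\emptyset,|u|\bmod3),$$
with componentwise group operations. We write $u(\xi)\in\{0,1\}$ for the indicator function of $u$.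

*The case $n=1$ by hand.* Here $I=\{0,\iota,-\iota\}$ with $\iota$ the identity map of $\mathbb F_3$, and $H_0=\emptyset$, $H_1=\{\iota\}$, $H_{-1}=\{-\iota\}$. With $x_1=(1,\emptyset,0)$, the left side of $\eta_1$ is $(0,\emptyset,1)+(0,\emptyset,1)\ne0$. So $\mathbf B_1$ violates $\eta_1$.

*The case $n=2$ by hand.* For $v\ne0$ we have $|H_v|=3$, so $g(f(x))+g(f(-x))=0$ for every $x$: the identity $\eta_1$ holds in $\mathbf B_2$. For independent $v,w$ we have $|H_v\cap H_w|=1$, so $|H_v\triangle H_w|=3+3-2=4\equiv1$, and likewise for $-v,-w$. So $\eta_2$ fails.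

**Why proper subspaces should be harmless.** A natural map from an algebra on $L'\times\mathcal P(I)\times\cdots$ to $\mathbf A$ is $(v,u,\dots)\mapsto(\xi(v),(u(\xi),u(\xi')),\dots)$ for two functionals $\xi,\xi'$. It respects $f$ if $\xi'=-\xi$ on $L'$, because then $([\xi(v)=1],[\xi'(v)=1])=\varphi(\xi(v))$; the corresponding value of $g$ is $u(\xi)-u(\xi')$. When $L'=L$, this forces $\xi'=-\xi$. Every combination of the functions $u\mapsto u(\xi)-u(-\xi)$ vanishes at $u=\{\xi_0,-\xi_0\}$ for $\xi_0\neq0$, where $|u|=2\ne0$ in $\mathbb F_3$. So $|u|$ is out of reach. When $L'$ is proper, $\xi$ and $\xi'$ need be opposite only on $L'$, and this extra room is enough. For $n=1$ and $L'=0$, the pairs $(\iota,0)$ and $(-\iota,0)$ are allowed, and $(u(\iota)-u(0))+(u(-\iota)-u(0))=|u|$ in $\mathbb F_3$, because $-2=1$. The next lemma does this in general.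

**Lemma 9.** If $L'\subsetneq L$ is a proper subspace, then $B(L')=L'\times\mathcal P(I)\times\mathbb F_3$ is a subuniverse of $\mathbf B_n$ and $\mathbf B(L')\in\mathcal V$. Consequently $\mathbf B_n$ satisfies every identity of $\mathcal V$ in fewer than $n$ variables.

*Proof.* $B(L')$ is closed under the group operations, and $f,g$ have first coordinate $0\in L'$. So it is a subuniverse.

**Choosing the pairs.** Choose $0\ne\kappa\in I$ with $\kappa|_{L'}=0$, and $w\in L$ with $\kappa(w)=1$. Let $I_0=\{\xi\in I:\xi(w)=0\}$. Since $\xi=(\xi-\xi(w)\kappa)+\xi(w)\kappa$, we have $I=I_0\oplus\mathbb F_3\kappa$. Let $J=I_0\times\{1,-1\}$, and for $r=(\xi_0,j)\in J$ put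
$$\xi_r=\xi_0+j\kappa,\qquad \xi'_r=-\xi_0.$$
Then $\xi'_r|_{L'}=-\xi_r|_{L'}$. For every function $h:I\to\mathbb F_3$,
$$\sum_{r\in J}\big(h(\xi_r)-h(\xi'_r)\big)=\sum_{\xi_0\in I_0}\sum_{j=\pm1}h(\xi_0+j\kappa)-2\sum_{\xi_0\in I_0}h(-\xi_0)=\sum_{\xi\in I}h(\xi),\tag{6}$$
because $-2=1$ in $\mathbb F_3$ and $-\xi_0$ runs through $I_0$.

**An algebra $\mathbf D\in\mathcal V$.** Give $\mathbf D$ the universe $L'\times\mathcal P(I)\times\mathbb F_3^J$, componentwise group operations, and
$$f(v,u,z)=(0,H_v,0),\qquad g(v,u,z)=\big(0,\emptyset,(u(\xi_r)-u(\xi'_r))_{r\in J}\big).$$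
Consider the map
$$\mathbf D\to\mathbf A^J,\qquad (v,u,z)\mapsto\big(\xi_r(v),\,(u(\xi_r),u(\xi'_r)),\,z_r\big)_{r\in J}.$$
It is additive. It respects $f$: for $v\in L'$,
$$\big(H_v(\xi_r),H_v(\xi'_r)\big)=\big([\xi_r(v)=1],[-\xi_r(v)=1]\big)=\varphi(\xi_r(v)).$$
It respects $g$, since $\psi(u(\xi_r),u(\xi'_r))=u(\xi_r)-u(\xi'_r)$. It is injective. Indeed, the $\xi_r$ exhaust $I\setminus I_0$ and the $\xi'_r$ exhaust $I_0$, so $u$ is determined. Also, every functional on $L'$ extends to some $\xi\in I$, and $\xi$ has the same restriction to $L'$ as its $I_0$-component $\xi_0$, hence as $\xi_0+\kappa$. So the restrictions $\xi_r|_{L'}$ exhaust $(L')^*$, and $v$ is determined. Clearly $z$ is determined. So $\mathbf D$ embeds in $\mathbf A^J$, and $\mathbf D\in\mathcal V$.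

**Mapping $\mathbf D$ onto $\mathbf B(L')$.** The map $(v,u,z)\mapsto(v,u,\sum_rz_r)$ is additive, surjective (as $J\ne\emptyset$), and respects $f$. It respects $g$ because $\sum_r(u(\xi_r)-u(\xi'_r))=\sum_{\xi}u(\xi)=|u|$ in $\mathbb F_3$, by (6) with $h=u$. So $\mathbf B(L')\in\mathcal V$.

**Identities in few variables.** Fewer than $n$ elements of $B_n$ have $L$-components spanning a proper subspace $L'$, so they lie in $B(L')$, where every identity of $\mathcal V$ holds. $\square$

**Lemma 10.** $\mathbf B_n\notin\mathcal V$.

*Proof.* The hand computations for $n=1,2$ suggest trying $\eta_n$ on a basis. Let $v_1,\dots,v_n$ be any basis of $L$. The map $\xi\mapsto(\xi(v_1),\dots,\xi(v_n))$ is a bijection $I\to\mathbb F_3^n$. With $W=H_{v_1}\triangle\cdots\triangle H_{v_n}$, the integer $\prod_i(1-2[\xi(v_i)=1])$ is $-1$ for $\xi\in W$ and $1$ for $\xi\notin W$. So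
$$3^n-2|W|=\sum_{\xi\in I}\prod_{i=1}^n\big(1-2[\xi(v_i)=1]\big)=\prod_{i=1}^n\ \sum_{c\in\mathbb F_3}\big(1-2[c=1]\big)=1^n=1.$$
Thus $|W|=(3^n-1)/2$, and from $2|W|\equiv-1$ we get $|W|\equiv1\pmod 3$. The same count applies to the basis $-v_1,\dots,-v_n$. So with $x_i=(v_i,\emptyset,0)$, the left side of $\eta_n$ is $(0,\emptyset,1)+(0,\emptyset,1)\ne0$. By Lemma 8, $\mathbf B_n\notin\mathcal V$. $\square$

*A second proof of Lemma 10.* This one produces exactly the obstruction $\{\xi_0,-\xi_0\}$ seen above. First, the $\mathbb F_2$-span of $\{H_v:v\in L\}$ contains every subset of $I\setminus\{0\}$. Each $H_v$ is a subset of $I\setminus\{0\}$. If the span were smaller than $\mathcal P(I\setminus\{0\})$, some nonzero linear functional on $\mathcal P(I\setminus\{0\})$ would vanish on it; that is, there would be a nonempty $S\subseteq I\setminus\{0\}$ with $|S\cap H_v|$ even for all $v\in L$. Replacing $v$ by $-v$, the number of $\xi\in S$ with $\xi(v)=-1$ is also even. Let $\omega\in\mathbb F_4$ be a primitive cube root of unity. As $\mathbb F_4$ has characteristic $2$, for all $v$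
$$\sum_{\xi\in S}\omega^{\xi(v)}=|\{\xi\in S:\xi(v)=0\}|=|S|=|S|\,\omega^{0(v)}.$$
The characters $v\mapsto\omega^{\xi(v)}$, $\xi\in I$, of the group $L$ are distinct, hence linearly independent over $\mathbb F_4$. Since $0\notin S$, each $\xi\in S$ has coefficient $1$ in this relation, so $S=\emptyset$, a contradiction. Now fix $0\ne\xi_0\in I$ and write $\{\xi_0\}=H_{v_1}\triangle\cdots\triangle H_{v_k}$. Since $H_{-v}=-H_v$, also $\{-\xi_0\}=H_{-v_1}\triangle\cdots\triangle H_{-v_k}$. With $x_j=(v_j,\emptyset,0)$, the left side of $\eta_k$ is $(0,\emptyset,1)+(0,\emptyset,1)\ne0$. $\square$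

**Lemma 11.** Let $\rho$ be the sentence
$$\exists e\Big(e\ne0\wedge\forall a\,\forall b\Big(a\ne b\to\bigvee_{\varepsilon=\pm1}\big[a-b=\varepsilon e\ \vee\ \exists d\ g(a+d)-g(b+d)=\varepsilon e\ \vee\ \exists d\ g(f(a)+d)-g(f(b)+d)=\varepsilon e\big]\Big)\Big).$$
Every algebra (in the signature $\{+,-,0,f,g\}$) with an abelian group reduct satisfying $\rho$ is subdirectly irreducible, and $\mathbf B_n\models\rho$ for all $n\ge1$.

*Proof.* Let $\rho$ hold with witness $e$. A nonzero congruence contains some $(a,b)$ with $a\ne b$. Applying the appropriate polynomial operation to both entries and subtracting, we see that it contains $(\varepsilon e,0)$, hence $(e,0)$. So $\mathrm{Cg}(e,0)$ is the monolith.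

In $\mathbf B_n$ take $e=(0,\emptyset,1)$. Let $a=(v,u,z)\ne b=(v',u',z')$.

**Case $u\ne u'$.** Let $w=u\triangle u'\ne\emptyset$. We look for $d=(0,D,0)$ such that $|u\triangle D|$ and $|u'\triangle D|$ differ modulo $3$. If $3\nmid|w|$, put $D=u'$: then $|u\triangle D|=|w|\not\equiv0$ and $|u'\triangle D|=0$. If $3\mid|w|$, pick $\xi\in w$ and put $D=u'\triangle\{\xi\}$: then $|u\triangle D|=|w|-1\equiv-1$ and $|u'\triangle D|=1$. In both cases $g(a+d)-g(b+d)=\pm e$.

**Case $v\ne v'$.** We show $H_v\ne H_{v'}$. If $v,v'$ are independent, some $\xi$ has $\xi(v)=1$ and $\xi(v')=0$. If exactly one of them is $0$, use $H_0=\emptyset$ and $H_y\ne\emptyset$ for $y\ne0$. Otherwise $v'=-v\ne0$; then $H_v\neq\emptyset$, and $\xi(v)=1$ implies $\xi(v')=-1$, so $H_v$ and $H_{v'}$ are disjoint. Hence $f(a)$ and $f(b)$ have different middle components, and the previous case applied to them gives $d$ with $g(f(a)+d)-g(f(b)+d)=\pm e$.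

**Case $v=v'$ and $u=u'$.** Then $z\ne z'$, so $a-b=\pm e$. $\square$

## An ultraproduct of the $\mathbf B_n$

*Proof of Theorem 3.* Nilpotency of class exactly $3$ is Lemma 7, and congruence permutability was noted before it. By Lemmas 10 and 11, each $\mathbf B_n$ is finite, subdirectly irreducible, and not in $\mathcal V$.

**Transferring sentences from $\mathcal V_{\rm si}$ to $\mathbf B_n$.** Let $\chi$ be a sentence true in all members of $\mathcal V_{\rm si}$, and suppose $\chi$ fails in $\mathbf B_n$ for infinitely many $n$. Let $\mathbf B^*$ be an ultraproduct of these $\mathbf B_n$ over a nonprincipal ultrafilter. An identity of $\mathcal V$ in $m$ variables holds in $\mathbf B_n$ for all $n>m$, by Lemma 9, so it holds in $\mathbf B^*$. Hence $\mathbf B^*\in\mathcal V$, and in particular $\mathbf B^*$ has an abelian group reduct. By Łoś's theorem and Lemma 11, $\mathbf B^*\models\rho$, so $\mathbf B^*$ is subdirectly irreducible. Thus $\mathbf B^*\in\mathcal V_{\rm si}$, and $\mathbf B^*\models\chi$. But Łoś's theorem also gives $\mathbf B^*\models\neg\chi$, a contradiction.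 So $\chi$ holds in $\mathbf B_n$ for all but finitely many $n$.

**No finite axiomatization of $\mathcal V_{\rm si}$.** If $\mathcal V_{\rm si}=\mathrm{Mod}(\chi)$ for a sentence $\chi$, then $\mathbf B_n\models\chi$ for all large $n$, so $\mathbf B_n\in\mathcal V_{\rm si}\subseteq\mathcal V$, contradicting Lemma 10.

**No finite basis.** If $\mathcal V$ had a finite basis, let $\chi$ be the conjunction of its (universally quantified) identities. It is true in $\mathcal V$, so in $\mathcal V_{\rm si}$, so in $\mathbf B_n$ for all large $n$. Then $\mathbf B_n\in\mathcal V$, again contradicting Lemma 10. $\blacksquare$
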